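
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Hamiltonian cycles in lattice quotients\\ of acyclic reorientation lattices}


\begin{abstract}
The acyclic reorientations of a directed acyclic graph $D$, ordered by inclusion of their sets of reversed arcs, form a poset $\mathrm{AR}(D)$. We prove that if $D$ is skeletal, then the graph of every lattice quotient of $\mathrm{AR}(D)$ with at least three elements has a Hamiltonian cycle. This answers a question of Pilaud. The proof deletes two vertices at once and describes the quotient as a family of slightly deformed grid graphs, which are traversed from corner to corner. We also show that ``skeletal'' cannot be weakened to ``vertebrate'', and that Hamiltonian paths exist under an elimination hypothesis that does not mention filledness.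
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $D=(V,A)$ be a finite simple directed acyclic graph. A \emph{reorientation} $E$ of $D$ is a directed graph with the same underlying undirected graph. It is encoded by its set $R(E)\subseteq A$ of arcs that are reversed with respect to $D$. The \emph{acyclic reorientation poset} $\mathrm{AR}(D)$ is the set of acyclic reorientations of $D$, where $E\le F$ means $R(E)\subseteq R(F)$. Its minimum is $D$, its maximum is the reverse $\bar D$ of $D$, and its covers are the relations $E<F$ in which $R(F)$ has exactly one arc more than $R(E)$. We write $E\lessdot F$ for a cover.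

Two examples mark the extremes. If the underlying graph is a forest with $r$ edges, every reorientation is acyclic, and $\mathrm{AR}(D)$ is the Boolean lattice of all subsets of $A$. Its Hasse diagram is the $r$-dimensional cube. If $D$ has vertices $1,\dots,n$ and all arcs $i\to j$ with $i<j$, an acyclic reorientation is a linear order of $[n]=\{1,\dots,n\}$, that is, a permutation written as a word, and its reversed arcs are the inversions of this word. So $\mathrm{AR}(D)$ is the weak order, and its covers exchange two adjacent letters. In both cases a Hamiltonian cycle in the Hasse diagram lists all objects so that neighboring objects differ in the smallest possible way.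

The \emph{transitive reduction} of $D$ is obtained by deleting each arc $x\to y$ for which $D$ contains another directed path from $x$ to $y$. Call $D$
\begin{itemize}
\item \emph{vertebrate} if the transitive reduction of every induced subgraph of $D$ is a forest;
\item \emph{filled} if for every directed path $v_1\to v_2\to\cdots\to v_k$ in $D$ such that $v_1\to v_k$ is an arc, all arcs $v_i\to v_j$ with $1\le i<j\le k$ belong to $D$;
\item \emph{skeletal} if it is vertebrate and filled.
\end{itemize}
These definitions measure how well behaved $\mathrm{AR}(D)$ is: it is known that $\mathrm{AR}(D)$ is a lattice if and only if $D$ is vertebrate, and that this lattice is then semidistributive if and only if $D$ is filled. We use only that $\mathrm{AR}(D)$ is a lattice when $D$ is vertebrate. Forests and complete graphs are skeletal for every acyclic orientation. A skeletal $D$ is \emph{chordal} (no induced cycle has length $\ge4$). Indeed, since $D$ is vertebrate, transitive reduction removes some arc $x\to y$ of such an induced cycle, so the rest of the cycle is a directed path from $x$ to $y$, and filledness produces chords.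

A \emph{congruence} of a finite lattice $L$ is an equivalence relation $\equiv$ compatible with $\vee$ and $\wedge$. The quotient $L/{\equiv}$ is the lattice of classes, a class $X$ being below a class $Y$ if and only if some element of $X$ is below some element of $Y$. The \emph{graph} of the quotient is its undirected Hasse diagram. For $L=\mathrm{AR}(D)$, two distinct classes are adjacent in this graph if and only if they contain elements that differ by reversing a single arc. Pilaud~\cite{Pilaud} asked: \emph{if $D$ is skeletal, do all graphs of lattice quotients of $\mathrm{AR}(D)$ admit a Hamiltonian cycle?} Here only graphs with at least three vertices are considered.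

Which answer should one guess? Consider the smallest interesting lattice, the weak order on permutations of $\{1,2,3\}$. Its diagram is a hexagon
\[
a=123<b_1=213<b_2=231<d=321,\qquad a<c_1=132<c_2=312<d .
\]
One may contract $b_1b_2$ or $c_1c_2$ or both, leaving a cycle of length $5$ or $4$. If one contracts $ab_1$, then joining with $c_1$ and meeting with $b_2$ shows that all of $c_1\equiv c_2\equiv d$ and $a\equiv b_1\equiv b_2$ follow, and we get $K_2$ or $K_1$. The pair $ac_1$ behaves symmetrically. The path with three vertices, the smallest possible counterexample, is avoided. On the other hand, parity might cause trouble: the graph of $\mathrm{AR}(D)$ is bipartite by the parity of $|R(E)|$, and for a non-chordal $D$ the two parts may have different sizes, as Theorem~\ref{thm:B}(i) exploits.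

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $D$ be skeletal and let $\equiv$ be a lattice congruence of $\mathrm{AR}(D)$. The graph of $\mathrm{AR}(D)/{\equiv}$ is $K_1$, $K_2$, or Hamiltonian.
\end{theorem}

So the answer to the question is yes. A vertex is \emph{simplicial} if its neighbors form a clique. We write $D[W]$ for the subgraph induced on $W$.

\begin{theorem}\label{thm:B}
\textup{(i)} In Theorem~\ref{thm:A}, ``skeletal'' cannot be weakened to ``vertebrate'': for each $k\ge2$ there is a vertebrate orientation $D$ of the cycle $C_{2k}$ such that the graph of $\mathrm{AR}(D)$ has not even a Hamiltonian path.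

\textup{(ii)} If $D$ is vertebrate and its vertices can be ordered $v_1,\dots,v_n$ so that each $v_i$ is simplicial, and a source or a sink, in $D[v_1,\dots,v_i]$, then the graph of every lattice quotient of $\mathrm{AR}(D)$ has a Hamiltonian path.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(i)}]
Let $D$ have the arcs $v_i\to v_{i+1}$ for $1\le i<2k$ and $v_1\to v_{2k}$. Its transitive reduction is a path, and the proper induced subgraphs of $C_{2k}$ are forests, so $D$ is vertebrate and $\mathrm{AR}(D)$ is a lattice. (As $k\ge2$, $D$ is not filled.) Exactly two of the $2^{2k}$ reorientations contain a directed cycle. Their sets of reversed arcs are $\{v_1v_{2k}\}$ and its complement, of sizes $1$ and $2k-1$, both odd. Hence $2^{2k-1}$ acyclic reorientations have an even number of reversed arcs and $2^{2k-1}-2$ have an odd number. The graph of $\mathrm{AR}(D)$ (the quotient by equality) is bipartite with these two parts. A Hamiltonian path would alternate between the parts, so their sizes would differ by at most $1$; but they differ by $2$.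
\end{proof}

Part (ii) is proved in Section~\ref{sec:one}, and Theorem~\ref{thm:A} in Section~\ref{sec:proof}.

\subsection{The idea}

Suppose that $v$ is a simplicial vertex which is a source or a sink. An acyclic reorientation of $D-v$ extends to $D$ in $\deg v+1$ ways, which form a chain. In a quotient of $\mathrm{AR}(D)$ the classes over a fixed class $C$ of the induced quotient of $\mathrm{AR}(D-v)$ still form a path, from a bottom $\beta_C$ to a top $\tau_C$, and if $C,C'$ are adjacent, then so are $\beta_C,\beta_{C'}$ and $\tau_C,\tau_{C'}$. Given a Hamiltonian cycle of the smaller quotient, we go up over the first class, down over the second, and so on. This zigzag closes up when the smaller quotient has an even number of classes.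

If this number is odd, we delete a second vertex $w$. When $v,w$ are not adjacent, the classes over a class $C$ of the quotient for $D-v-w$ form a $p_C\times q_C$ grid, and the four corners of adjacent grids are adjacent. We traverse each grid from one corner to another; the parities of $p_C$ and $q_C$ decide which pairs of corners can be joined. This is worked by hand on a quotient with $13$ elements in Section~\ref{sec:example}. If $D$ is complete, then $v$ and $w$ are adjacent and the grids are deformed: some of their points are doubled. One pattern of doubled points carries a true parity obstruction (Remark~\ref{rem:full}). We show that it cannot occur everywhere in the cases where it would hurt.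

Filledness is used only to find the pair $v,w$ (Section~\ref{sec:removable}).

\section{Preliminaries}\label{sec:prelim}

\subsection{Joins and meets}

Suppose that $\mathrm{AR}(D)$ is a lattice. If $R(X)\cup R(Y)=R(F)$ for an acyclic $F$, then $F=X\vee Y$; dually, if $R(X)\cap R(Y)=R(F)$, then $F=X\wedge Y$. More generally, an upper bound $F$ of $X,Y$ such that every upper bound $G$ satisfies $R(G)\supseteq R(F)$ is the join. To verify the last condition we use the \emph{triangle rule}: if $x\to y\to z$ in an acyclic reorientation and $x,z$ are adjacent, then $x\to z$. Meets are found dually.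

\subsection{Congruences}

Classes of a congruence on a finite lattice are intervals. Hence a class meets every chain in an interval of that chain, and any two elements of a class are connected by covers inside the class (go down to its minimum). The restriction of a congruence to an interval of the lattice is a congruence of that interval. A cover is \emph{contracted} if its two ends are congruent. We write $[X]$ for the class of $X$.

\begin{lemma}[Square rule]\label{lem:square}
If $R$, $R\cup\{x\}$, $R\cup\{y\}$, $R\cup\{x,y\}$, with distinct arcs $x,y\notin R$, are the reversed sets of four elements of $\mathrm{AR}(D)$, then the cover from $R$ to $R\cup\{x\}$ is contracted if and only if the cover from $R\cup\{y\}$ to $R\cup\{x,y\}$ is.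
\end{lemma}

\begin{proof}
For ``only if'' join with $R\cup\{y\}$; for ``if'' meet with $R\cup\{x\}$.
\end{proof}

\begin{lemma}[Hexagon rule]\label{lem:hexagon}
Let $a<b_1<b_2<d$ and $a<c_1<c_2<d$ with $b_1\vee c_1=d$ and $b_2\wedge c_2=a$. Then
\[
a\equiv b_1\iff c_2\equiv d,\qquad\qquad a\equiv c_1\iff b_2\equiv d,
\]
and if any of these four pairs is congruent, then $b_1\equiv b_2$ and $c_1\equiv c_2$.
\end{lemma}

\begin{proof}
If $a\equiv b_1$, joining with $c_1$ gives $c_1\equiv d$, so $c_1\equiv c_2\equiv d$. If $c_2\equiv d$, meeting with $b_2$ gives $a\equiv b_2$, so $a\equiv b_1\equiv b_2$. This proves the first equivalence. It also shows that if one of the pairs $ab_1$, $c_2d$ is congruent, then so is the other, and $b_1\equiv b_2$, $c_1\equiv c_2$. The pairs $ac_1$, $b_2d$ are treated by exchanging the letters $b$ and $c$.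
\end{proof}

\subsection{Arc reversal}

Reversing all arcs of all reorientations is an isomorphism $\mathrm{AR}(D)\cong\mathrm{AR}(\bar D)$ that keeps the reversed sets (as sets of edges). It exchanges sources and sinks. Clearly $\bar D$ is vertebrate or filled if and only if $D$ is. Both properties pass to induced subgraphs.

\section{Removable vertices}\label{sec:removable}

Call a vertex \emph{removable} if it is simplicial and is a source or a sink. A removable vertex stays removable in every induced subgraph that contains it.

\begin{lemma}\label{lem:removable}
If $D$ is skeletal and not complete, it has two nonadjacent removable vertices. If $D$ is complete with at least two vertices, its source and its sink are removable.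
\end{lemma}

\begin{proof}
The second claim is clear. For the first we use induction on $|V|$. If every simplicial vertex is removable, we are done by Dirac's theorem: a chordal graph that is not complete has two nonadjacent simplicial vertices.

So suppose that some simplicial vertex $x$ is not removable. Then there are arcs $a\to x\to b$, and $a\to b$ since $N(x)$ is a clique and $D$ is acyclic. We show that $x$ can be ignored: $D-x$ is again not complete, and its removable vertices are removable in $D$.

\emph{$D-x$ is not complete.} Suppose it is. As $D$ is not complete, some $z\ne x$ is not adjacent to $x$; it is adjacent to $a$ and $b$. If $b\to z$, then $a\to z$, and filledness for the path $a\to x\to b\to z$ gives $x\to z$, a contradiction. If $z\to a$, then $z\to b$, and the path $z\to a\to x\to b$ gives $z\to x$, a contradiction. So $a\to z\to b$, and the transitive reduction of $D[a,x,z,b]$ is the $4$-cycle formed by the paths $a\to x\to b$ and $a\to z\to b$. This contradicts that $D$ is vertebrate.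

\emph{A vertex $u$ removable in $D-x$ is removable in $D$.} This is clear if $u,x$ are not adjacent. Otherwise we may assume $u\to x$, by arc reversal (which exchanges the roles of $a$ and $b$). Then $u\ne b$. Both $u$ and $b$ lie in the clique $N(x)$, and $u\to x\to b$, so $u\to b$. Thus $u$ is not a sink of $D-x$; it is a source of $D-x$, hence of $D$. It remains to see that $x$ is adjacent to every neighbor $z$ of $u$ in $D-x$. This is clear for $z=b$. If $z\ne b$, then $z$ is adjacent to $b$ because $u$ is simplicial in $D-x$, and $u\to z$. If $b\to z$, filledness for the path $u\to x\to b\to z$ gives $x\to z$. If $z\to b$ and $x,z$ were not adjacent, the transitive reduction of $D[u,x,z,b]$ would be the $4$-cycle formed by $u\to x\to b$ and $u\to z\to b$, a contradiction. So $u$ is simplicial in $D$.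

By induction $D-x$ has two nonadjacent removable vertices, and they are removable in $D$.
\end{proof}

\section{Removing one vertex}\label{sec:one}

In this section $D$ is vertebrate, $v$ is a removable vertex of degree $d$, $L=\mathrm{AR}(D)$, $L'=\mathrm{AR}(D-v)$, and $\equiv$ is a congruence of $L$. Let $M_v$ be the reorientation in which all arcs of $D-v$ and no arcs at $v$ are reversed, and $M^v$ the one in which exactly the arcs at $v$ are reversed. Both are acyclic, since $v$ is a source or a sink in them. By arc reversal we assume in the proofs that $v$ is a sink of $D$.

\subsection{Chains of extensions}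

\begin{lemma}\label{lem:chain}
\textup{(a)} For $E\in L'$ the elements of $L$ that restrict to $E$ form a chain $e_0(E)\lessdot e_1(E)\lessdot\dots\lessdot e_d(E)$, where $e_i(E)$ has exactly $i$ reversed arcs at $v$. Which arcs these are depends only on $i$ and on the linear order that $E$ induces on $N(v)$; if $v$ is a sink, they are the arcs at the last $i$ elements of $N(v)$.

\textup{(b)} $e_i(E)\wedge M_v=e_0(E)$ and $e_i(E)\vee M^v=e_d(E)$ for all $i$. Moreover, restriction $L\to L'$ is a lattice homomorphism.
\end{lemma}

\begin{proof}
(a) The acyclic orientation $E$ orders the clique $N(v)$ linearly. An extension of $E$ is given by the set $S=\{u\in N(v):v\to u\}$. If it is acyclic, $S$ is a final segment: from $u\in S$, $u\to u'$ the triangle rule gives $v\to u'$. Conversely let $S$ be a final segment. A directed cycle must pass through $v$, say $x\to v\to y$, followed by a path from $y$ to $x$ in $E$. Then $x\notin S$, $y\in S$, so $x\to y$ in $E$, and $E$ contains a directed cycle, a contradiction.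

(b) The equalities hold because $R(e_i(E))\cap R(M_v)=R(e_0(E))$ and $R(e_i(E))\cup R(M^v)=R(e_d(E))$. The map $E\mapsto e_0(E)$ is an isomorphism from $L'$ onto $[D,M_v]$. So restriction is, up to this isomorphism, the map $X\mapsto X\wedge M_v$, which preserves meets. Similarly, $E\mapsto e_d(E)$ is an isomorphism onto $[M^v,\bar D]$ and $X\mapsto X\vee M^v$ preserves joins.
\end{proof}

Since $[D,M_v]$ is an interval isomorphic to $L'$, the relation
\[
E\equiv'F\ :\iff\ e_0(E)\equiv e_0(F)
\]
is a congruence of $L'$. Meeting with $M_v$ shows
\begin{equation}\label{eq:project}
e_i(E)\equiv e_j(F)\ \Longrightarrow\ E\equiv'F .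
\end{equation}

The order on $N(v)$, and with it the choice of the arcs reversed in $e_i$, may change inside a class of $\equiv'$. The next lemma says that the set of classes above does not notice this.

\begin{lemma}\label{lem:transport}
If $E\equiv'F$, then $e_d(E)\equiv e_d(F)$ and $\{[e_i(E)]:0\le i\le d\}=\{[e_i(F)]:0\le i\le d\}$. Moreover, let $v$ be a sink, let $E\lessdot E'$ reverse an arc $a\to b$ with $a,b\in N(v)$, let $E\equiv'E'$, and let $r$ be the number of elements of $N(v)$ that come after $b$ in $E$. Then $e_{r+1}(E)\equiv e_{r+2}(E)$.
\end{lemma}

\begin{proof}
Joining $e_0(E)\equiv e_0(F)$ with $M^v$ gives $e_d(E)\equiv e_d(F)$. For the rest it suffices to consider a cover $E\lessdot E'$ with $E\equiv'E'$, reversing $a\to b$, since the elements of a class are connected by covers inside the class. Write $e_i=e_i(E)$, $e_i'=e_i(E')$.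

\emph{Case $\{a,b\}\not\subseteq N(v)$.} Then $E,E'$ induce the same order on $N(v)$, so $R(e_i')=R(e_i)\cup\{ab\}=R(e_i)\cup R(e_0')$, and $e_i=e_i\vee e_0\equiv e_i\vee e_0'=e_i'$ for all $i$.

\emph{Case $a,b\in N(v)$.} Then $a,b$ are consecutive in the order of $E$ on $N(v)$: with some $c$ in between, $E'$ would contain the cycle $a\to c\to b\to a$. The final segments of size $i$ agree for $E$ and $E'$ unless $i=r+1$, so $e_i\equiv e_i'$ for $i\ne r+1$ as before. For $i=r+1$ the final segment is $\{b\}\cup Z$ for $E$ and $\{a\}\cup Z$ for $E'$, where $Z$ is the set of the $r$ elements after $b$.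

An upper bound of $e_{r+1}$ and $e_0'$ has $v\to b$ (from $e_{r+1}$) and $b\to a$ (from $e_0'$), hence $v\to a$. So its reversed set contains $R(e_{r+2}')$, and $e_{r+1}\vee e_0'=e_{r+2}'$. Therefore
\[
e_{r+1}=e_{r+1}\vee e_0\equiv e_{r+1}\vee e_0'=e_{r+2}'\equiv e_{r+2},
\]
which is the last claim. A lower bound of $e_{r+1}'$ and $e_d$ has $a\to b$ (from $e_d$) and $b\to v$ (from $e'_{r+1}$), hence $a\to v$. So its reversed set is contained in $R(e_r)$, and $e_{r+1}'\wedge e_d=e_r$. As $e_d\equiv e_d'$,
\[
e_{r+1}'=e_{r+1}'\wedge e_d'\equiv e_{r+1}'\wedge e_d=e_r .
\]
So each of the classes $[e_{r+1}]$, $[e_{r+1}']$ is met by the other chain, and the two chains meet the same classes.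
\end{proof}

\subsection{The fibers and the zigzag}

For a class $C$ of $\equiv'$ let $\Phi_C$ be the set of classes of $\equiv$ that contain an element whose restriction to $D-v$ lies in $C$.

\begin{proposition}\label{prop:fibers}
\textup{(a)} The sets $\Phi_C$ partition the classes of $\equiv$.

\textup{(b)} For every $E\in C$ we have $\Phi_C=\{[e_i(E)]:0\le i\le d\}$. The distinct members, in order of $i$, form a path in the graph of $L/{\equiv}$ from $\beta_C=[e_0(E)]$ to $\tau_C=[e_d(E)]$, and $\beta_C,\tau_C$ do not depend on $E\in C$.

\textup{(c)} If $C,C'$ are adjacent in the graph of $L'/{\equiv'}$, then $\beta_C,\beta_{C'}$ are adjacent, and $\tau_C,\tau_{C'}$ are adjacent.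
\end{proposition}

\begin{proof}
Part (a) is \eqref{eq:project}. The first and the last claim of (b) are Lemma~\ref{lem:transport} and the definition of $\equiv'$; the path exists because a class meets the chain $e_0(E)\lessdot\dots\lessdot e_d(E)$ in an interval. For (c), take $E\in C$, $E'\in C'$ that differ by one arc. Then $e_0(E),e_0(E')$ differ by one arc, and so do $e_d(E),e_d(E')$; their classes are distinct by (a).
\end{proof}

The zigzag needs $\beta_C\ne\tau_C$. This either holds for all $C$ or fails for all $C$:

\begin{lemma}\label{lem:trivial}
Let $d\ge1$ and let $J=e_1(D-v)$ be the element of $L$ above $D$ that reverses just one arc, at $v$. If $D\equiv J$, then all $\Phi_C$ are singletons and the graphs of $L/{\equiv}$ and $L'/{\equiv'}$ are isomorphic. If $D\not\equiv J$, then $|\Phi_C|\ge2$ for all $C$.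
\end{lemma}

\begin{proof}
Let $u\to v$ be the arc reversed in $J$; so $u$ is the last element of $N(v)$ in $D$. If some $\Phi_C$ is a singleton, then $e_0(E)\equiv e_d(E)$ for some $E$. Here $e_0(E)\wedge J=D$ and $e_d(E)\wedge J=J$, since $uv$ is reversed in $e_d(E)$ but not in $e_0(E)$. So meeting with $J$ gives $D\equiv J$. This proves the last claim.

Let $D\equiv J$. In $M_v$ we have $u\to u'$ for all other $u'\in N(v)$. An upper bound of $M_v$ and $J$ has $v\to u\to u'$, hence $v\to u'$. So $M_v\vee J=\bar D$, and joining $D\equiv J$ with $M_v$ gives $M_v\equiv\bar D$. Meeting with $e_d(E)$ gives $e_0(E)\equiv e_d(E)$ for all $E\in L'$, and all $\Phi_C$ are singletons. The bijection from $L'/{\equiv'}$ to $L/{\equiv}$ given by $C\mapsto\beta_C$ preserves adjacency by Proposition~\ref{prop:fibers}(c). Conversely, adjacent classes of $\equiv$ contain elements that differ in one arc, and they lie over different classes $C,C'$. So the arc is not at $v$, the restrictions to $D-v$ differ in this arc, and $C,C'$ are adjacent.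
\end{proof}

Call $v$ \emph{trivial} (for $\equiv$) if $d=0$ or $D\equiv J$. If $v$ is trivial, the graphs of $L/{\equiv}$ and $L'/{\equiv'}$ are isomorphic (for $d=0$ because $L\cong L'$); otherwise $|\Phi_C|\ge2$ for all $C$. Write $Q$ for the quotient $L/{\equiv}$ and $Q_{-v}$ for $L'/{\equiv'}$, and $|Q|$ for the number of classes. We also say that $Q$ is $K_1$, $K_2$ or Hamiltonian when its graph is.

\begin{lemma}[Zigzag]\label{lem:zigzag}
If $v$ is nontrivial and $Q_{-v}$ has an even number of vertices and is $K_2$ or Hamiltonian, then $Q$ is Hamiltonian.
\end{lemma}

\begin{proof}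
Run through the classes $C_1,C_2,\dots,C_{2l}$ along the cycle (or edge) of $Q_{-v}$. Traverse $\Phi_{C_1}$ from $\beta_{C_1}$ to $\tau_{C_1}$, move to $\tau_{C_2}$, traverse $\Phi_{C_2}$ down to $\beta_{C_2}$, move to $\beta_{C_3}$, and so on. After $\Phi_{C_{2l}}$ we are at $\beta_{C_{2l}}$, which is adjacent to $\beta_{C_1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(ii)}]
Use induction on $n$ with $v=v_n$, which is removable; the graph $D-v_n$ satisfies the same hypothesis. The case $n\le1$ is clear. If $v$ is trivial, the graph of $Q$ is isomorphic to that of $Q_{-v}$. Otherwise, along a Hamiltonian path $C_1,C_2,\dots$ of $Q_{-v}$ traverse $\Phi_{C_1}$ upward, $\Phi_{C_2}$ downward, and so on, using the edges $\tau_{C_i}\tau_{C_{i+1}}$ and $\beta_{C_i}\beta_{C_{i+1}}$ alternately.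
\end{proof}

\begin{remark}
For the congruence of equality on a skeletal $D$ the zigzag suffices. Choose $v$ removable. If $\deg v=0$, then $\mathrm{AR}(D)\cong\mathrm{AR}(D-v)$. If $\deg v\ge1$, then $v$ is nontrivial. If $D-v$ has an arc, $|\mathrm{AR}(D-v)|$ is even, because reversing all arcs is an involution without fixed points; if $D-v$ has no arc, then $\deg v=1$, since $v$ is simplicial, and $|\mathrm{AR}(D)|=2$. So induction proves Theorem~\ref{thm:A} in this case. The real difficulty is that proper quotients may have an odd number of elements.
\end{remark}

\section{A quotient with thirteen elements}\label{sec:example}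

\begin{example}\label{ex:13}
Let $D$ have the arcs $x\to y$, $x\to v$, $y\to v$, $x\to w$, $y\to w$: two triangles glued along an edge. It is skeletal, and $v,w$ are nonadjacent removable vertices. Over each of the two orientations of $xy$ the element of $\mathrm{AR}(D)$ is determined by the numbers $i,j\in\{0,1,2\}$ of reversed arcs at $w$ and at $v$. So $\mathrm{AR}(D)$ consists of two $3\times3$ grids, with edges between equally named corners.

On the triangle $\{x,y,w\}$, whose lattice is the hexagon $xyw<xwy<wxy<wyx$, $xyw<yxw<ywx<wyx$, let $\sim$ be the congruence that contracts only the edge between $xwy$ and $wxy$. Its quotient is a pentagon. Use the same congruence, with $v$ in place of $w$, on $\{x,y,v\}$. Define $X\equiv Y$ if the restrictions of $X$ and $Y$ to both triangles are congruent. By Lemma~\ref{lem:chain}(b) this is a congruence of $\mathrm{AR}(D)$. Over $y\to x$ nothing is contracted; over $x\to y$ we have identified $i=1,2$ and $j=1,2$. So $Q$ consists of a $3\times3$ grid and a $2\times2$ grid, and equally named corners of the two grids are adjacent.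

Both $Q_{-v}$ and $Q_{-w}$ are pentagons, because congruent words of a triangle agree on $xy$. Since $5$ is odd, neither zigzag closes up. But corner-to-corner paths help. In the $2\times 2$ grid a Hamiltonian path can join neighboring corners, say $SE$ and $SW$. In the $3\times3$ grid a Hamiltonian path can join any two corners, in particular $SW$ and $SE$. Together they form a Hamiltonian cycle of $Q$ (Figure~\ref{fig:13}).
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[gray] (0,0) grid (2,2);
\draw[gray] (-1,-1) rectangle (3,3);
\draw[gray] (0,0)--(-1,-1) (2,0)--(3,-1) (0,2)--(-1,3) (2,2)--(3,3);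
\draw[line width=1.6pt] (-1,-1)--(0,0)--(0,2)--(2,2)--(2,1)--(1,1)--(1,0)--(2,0)--(3,-1)--(3,3)--(-1,3)--(-1,-1);
\foreach \x in {0,1,2} \foreach \y in {0,1,2} \fill (\x,\y) circle (2.2pt);
\foreach \x in {-1,3} \foreach \y in {-1,3} \fill (\x,\y) circle (2.2pt);
\node[below left] at (-1,-1) {$SW$};
\node[below right] at (3,-1) {$SE$};
\node[above right] at (3,3) {$NE$};
\node[above left] at (-1,3) {$NW$};
\end{tikzpicture}
\caption{A Hamiltonian cycle (bold) in the $13$-element quotient of Example~\ref{ex:13}. The inner $3\times3$ grid lies over $y\to x$, the outer $2\times2$ grid over $x\to y$; corners with the same name are adjacent.}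
\label{fig:13}
\end{figure}

The general proof follows this pattern. Over the quotient for $D-v-w$ we get a cycle of grids of various sizes, and we must choose corners along this cycle so that each grid can be traversed between its two chosen corners.

\section{Removing two vertices}\label{sec:two}

\subsection{Setting}\label{sec:setting}

Let $D$ be skeletal with $|V|\ge2$. By Lemma~\ref{lem:removable} we are in one of two situations.
\begin{itemize}
\item[\textbf{(N)}] $D$ is not complete, and $v,w$ are \emph{nonadjacent} removable vertices.
\item[\textbf{(K)}] $D$ is \emph{complete}, with vertices $1,\dots,n$ and all arcs $i\to j$, $i<j$. Put $v=n$ (the sink), $w=1$ (the source), and $m=n-2$. The elements of $\mathrm{AR}(D)$ are the permutations of $[n]$ as words, and reversed arcs are inversions.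
\end{itemize}
Let $\equiv$ be a congruence of $L=\mathrm{AR}(D)$. Throughout this section we assume that $v$ and $w$ are both nontrivial and that $n\ge3$ in case (K). Let $Q''$ be the induced quotient of $\mathrm{AR}(D-v-w)$: here $E\equiv''F$ if and only if the extensions of $E$ and $F$ without reversed arcs at $v,w$ are congruent. It arises from $Q_{-v}$ by removing $w$, and from $Q_{-w}$ by removing $v$. For $C\in Q''$ let $p_C$ and $q_C$ be the numbers of classes of $Q_{-v}$ and of $Q_{-w}$ over $C$. By Proposition~\ref{prop:fibers}(a),
\begin{equation}\label{eq:sums}
|Q_{-v}|=\sum_Cp_C,\qquad |Q_{-w}|=\sum_Cq_C .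
\end{equation}

We have $p_C,q_C\ge2$ for all $C$. Indeed, $w$ is nontrivial in $D$, so $D\not\equiv J$, where $J$ reverses a single arc at $w$. For $w$ in $D-v$, with the induced congruence $\equiv'$, the element that plays the role of $J$ reverses the same arc: in (N) because $v\notin N(w)$, in (K) because the arc is $1\to2$ and $2\ne n$. By the definition of $\equiv'$, this element is congruent to $D-v$ if and only if $J\equiv D$. So $w$ is nontrivial in $D-v$, and Lemma~\ref{lem:trivial} gives $p_C\ge2$. Likewise $v$ is nontrivial in $D-w$ (in (K) the arc is $n-1\to n$, and $n-1\ne1$), and $q_C\ge2$.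

Let $\Psi_C$ be the set of classes of $Q$ over $C$, that is, containing an element whose restriction to $D-v-w$ lies in $C$. By \eqref{eq:project}, applied twice, these sets partition $Q$. By Proposition~\ref{prop:fibers}(b), applied to $w$ in $D-v$ and then to $v$ in $D$, the set $\Psi_C$ consists of the classes of the elements of $L$ that restrict to \emph{one fixed} $E\in C$, and any $E\in C$ may be used. We fix one such representative for each $C$.

\subsection{Grids with doubled points}

In (N) the classes in $\Psi_C$ will form a grid. To see what happens in (K), take $n=4$, the congruence of equality, and the words that restrict to $23$ (Figure~\ref{fig:fiber}). Such a word is determined by the number $i$ of letters of $23$ before the letter $1$ and the number $j$ of letters of $23$ after the letter $4$, except that for $i+j=2$ the letters $1$ and $4$ lie in the same gap, and there are two words. So the points of the antidiagonal of the $3\times3$ grid are doubled. A congruence can shrink rows and columns of this picture and can identify the two words at some antidiagonal points. The following definition describes what may result.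

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,every node/.style={inner sep=2pt,font=\small}]
\node (a00) at (0,0) {$1234$};
\node (a10) at (3,0) {$2134$};
\node (a20m) at (5.5,-0.4) {$2314$};
\node (a20p) at (6.5,0.4) {$2341$};
\node (a01) at (0,2) {$1243$};
\node (a11m) at (2.5,1.6) {$2143$};
\node (a11p) at (3.5,2.4) {$2413$};
\node (a21) at (6.5,2.4) {$2431$};
\node (a02m) at (-0.5,3.6) {$1423$};
\node (a02p) at (0.5,4.4) {$4123$};
\node (a12) at (3.5,4.4) {$4213$};
\node (a22) at (6.5,4.4) {$4231$};
\draw (a00)--(a10)--(a20m) (a00)--(a01)--(a02m) (a01)--(a11m)--(a10)
      (a11p)--(a21)--(a20p) (a11p)--(a12)--(a02p) (a12)--(a22)--(a21);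
\draw[very thick] (a20m)--(a20p) (a11m)--(a11p) (a02m)--(a02p);
\end{tikzpicture}
\caption{The twelve permutations of $\{1,2,3,4\}$ in which $2$ precedes $3$. The column is the number of letters of $23$ before $1$, the row is the number of letters of $23$ after $4$. The three points of the antidiagonal are doubled (thick edges). Edges to the left and downward leave from the lower word of a doubled point, edges to the right and upward from the upper word.}
\label{fig:fiber}
\end{figure}

\begin{definition}\label{def:grid}
For $p,q\ge2$ and $T\subseteq[0,p-1]\times[0,q-1]$ let $\Gamma(p,q,T)$ be the following graph. Each point $(s,t)\notin T$ of $[0,p-1]\times[0,q-1]$ is a vertex, also written $(s,t)^-=(s,t)^+$. Each $(s,t)\in T$ (a \emph{doubled} point) gives two vertices $(s,t)^-,(s,t)^+$ joined by an edge. The other edges are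
\[
(s,t)^+\,\text{--}\,(s+1,t)^-\qquad\text{and}\qquad (s,t)^+\,\text{--}\,(s,t+1)^- ,
\]
whenever both points exist. \emph{Column} $s$ consists of the points $(s,\cdot)$, \emph{row} $t$ of the points $(\cdot,t)$. The corners are $SW=(0,0)$, $NE=(p-1,q-1)$, $NW=(0,q-1)$, $SE=(p-1,0)$; the vertices at the last two are written $NW^\pm$ and $SE^\pm$, where $NW^-=NW^+$ if $NW$ is not doubled, and likewise for $SE$. Call $(p,q,T)$ \emph{admissible} if
\begin{itemize}
\item[(T1)] for distinct $(s,t),(s',t')\in T$ either $s<s'$, $t>t'$ or $s>s'$, $t<t'$;
\item[(T2)] in column $0$ and row $q-1$ only $NW$ can be doubled; in column $p-1$ and row $0$ only $SE$ can be doubled;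
\item[(T3)] if $(s,t)\in T$ is not $SE$, the only point that can be doubled in column $s+1$ or in row $t-1$ is $(s+1,t-1)$; if $(s,t)\in T$ is not $NW$, the only point that can be doubled in column $s-1$ or in row $t+1$ is $(s-1,t+1)$.
\end{itemize}
Call $\Gamma(p,q,T)$ \emph{full} if $p=q$ and $T=\{(s,p-1-s):0\le s\le p-1\}$.
\end{definition}

By (T1), each row and column contains at most one doubled point. By (T2), $SW$ and $NE$ are never doubled. Roughly, (T3) says that consecutive doubled points are either diagonal neighbors or at distance at least two in both directions.

There are two symmetries. The map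
\[
\rho:(s,t)^\pm\mapsto(p-1-s,q-1-t)^\mp
\]
sends $\Gamma(p,q,T)$ to a graph of the same kind, exchanging $SW\leftrightarrow NE$ and $NW^\pm\leftrightarrow SE^\mp$. The map
\[
\theta:(s,t)^\pm\mapsto(t,s)^\pm
\]
exchanges $p$ and $q$ and $NW^\pm\leftrightarrow SE^\pm$, and it fixes $SW,NE$. Both preserve (T1), and they exchange the two halves of (T2) and the two halves of (T3), with rows and columns exchanged in the case of $\theta$. So both preserve admissibility.

\begin{proposition}\label{prop:grid}
For each $C\in Q''$ the graph of $Q$ restricted to $\Psi_C$ has a spanning subgraph isomorphic to a graph $\Gamma_C=\Gamma(p_C,q_C,T_C)$ with $(p_C,q_C,T_C)$ admissible, and $\Psi_C$ can be identified with the vertex set of $\Gamma_C$ such that the following hold.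
\begin{itemize}
\item[(G1)] Whether $NW$ is doubled is the same for all $C$, and likewise for $SE$. In case \textup{(N)}, $T_C=\emptyset$. If $C,C'$ are adjacent in $Q''$, then for each corner label $\ell\in\{SW,NE,NW^\pm,SE^\pm\}$ the vertices named $\ell$ in $\Gamma_C$ and in $\Gamma_{C'}$ are adjacent in $Q$.
\item[(G2)] In case \textup{(K)}, if $\Gamma_C$ is full, then $p_C=q_C=m+1$, and $p_{C'}=q_{C'}=m+1$ for all $C'$ adjacent to $C$ in $Q''$. If all $\Gamma_C$ are full, then $|Q''|=m!$.
\end{itemize}
\end{proposition}

The rest of the section proves this proposition.

\subsection{Nonadjacent vertices}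

\begin{proof}[Proof of Proposition~\ref{prop:grid} in case \textup{(N)}]
Let $E\in C$. Apply Lemma~\ref{lem:chain}(a) to $w$ in $D-v$ and then to $v$ in $D$. Since $w\notin N(v)$, the order on $N(v)$ depends only on $E$. So the elements over $E$ are $e_{ij}=e_{ij}(E)$, $0\le i\le\deg w$, $0\le j\le\deg v$, with $i$ reversed arcs at $w$ and $j$ at $v$, where for fixed $E$ the set of reversed arcs at $w$ depends on $i$ alone, and the set at $v$ on $j$ alone.

Let $E$ be the representative of $C$. Meeting with $M_v$ sends $e_{ij}$ to $e_{i0}$, and meeting with $M_w$ sends it to $e_{0j}$. Moreover $e_{ij}=e_{i0}\vee e_{0j}$ (union). Hence $e_{ij}\equiv e_{i'j'}$ if and only if $e_{i0}\equiv e_{i'0}$ and $e_{0j}\equiv e_{0j'}$. The chains $(e_{i0})_i$ and $(e_{0j})_j$ meet $p_C$ and $q_C$ classes. So $\Psi_C$ is a $p_C\times q_C$ grid of classes, with neighboring classes adjacent: if $e_{i0},e_{i+1,0}$ lie in consecutive classes of the first chain, $e_{ij}$ and $e_{i+1,j}$ differ by one arc, and likewise for the second. Thus $T_C=\emptyset$, which is admissible.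

The corners $[e_{00}]$, $[e_{00}\vee M^w]$, $[e_{00}\vee M^v]$, $[e_{00}\vee M^v\vee M^w]$ ($SW$, $SE$, $NW$, $NE$) depend only on $C$, because the class of $e_{00}(E)$ does. If $E\in C$ and $E'\in C'$ differ by one arc, so do their corner elements, and the corner classes are distinct because the sets $\Psi_C$ partition $Q$. This proves (G1).
\end{proof}

\subsection{The complete case: the classes in a fiber}

Now let $D$ be complete. Let $\pi=\pi_1\cdots\pi_m$ be any word in $C$, a permutation of $\{2,\dots,n-1\}$. \emph{Gap} $g$, $0\le g\le m$, is the place after $\pi_g$ and before $\pi_{g+1}$. For $0\le i,j\le m$ let $\omega(i,j)$ be the word over $\pi$ in which $i$ letters of $\pi$ precede $1$ and $j$ letters of $\pi$ follow $n$; so $1$ is in gap $i$ and $n$ in gap $m-j$. If $i+j=m$, the letters $1,n$ share gap $i$, the point $(i,j)$ is called \emph{tied}, and there are two words, $\omega^-$ (with $\dots1n\dots$) and $\omega^+$ (with $\dots n1\dots$). If $i+j\ne m$, put $\omega^-=\omega^+=\omega$. We use the following covers.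
\begin{itemize}
\item The \emph{$1$-steps at $g$}, $\omega(g-1,j)^+\lessdot\omega(g,j)^-$ for $1\le g\le m$, $0\le j\le m$: here $1\pi_g$ becomes $\pi_g1$.
\item The \emph{$n$-steps at $g$}, $\omega(i,m-g)^+\lessdot\omega(i,m-g+1)^-$ for $1\le g\le m$, $0\le i\le m$: here $\pi_gn$ becomes $n\pi_g$.
\item The \emph{middle edges at gap $g$}, $\omega(g,m-g)^-\lessdot\omega(g,m-g)^+$ for $0\le g\le m$.
\end{itemize}
The signs are right. If $1,n$ share gap $g-1$, then $1$ is next to $\pi_g$ exactly in $n1\pi_g$, that is, in $\omega^+$; if they share gap $g$, then exactly in $\pi_g1n$, that is, in $\omega^-$. For $n$ the corresponding words are $\pi_gn1$ ($\omega^+$, gap $g$) and $1n\pi_g$ ($\omega^-$, gap $g-1$).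

\begin{lemma}\label{lem:steps}
Whether a $1$-step at $g$ is contracted does not depend on $j$, and whether an $n$-step at $g$ is contracted does not depend on $i$. Let $A,B\subseteq[m]$ be the sets of those $g$ whose $1$-steps, respectively $n$-steps, are \emph{not} contracted. Then $p_C=1+|A|$ and $q_C=1+|B|$. Call gap $g$ \emph{split} if its middle edge is not contracted. Then
\begin{equation}\label{eq:split}
g\text{ split}\ \Longrightarrow\ g\in A\cap B\ (\text{if }g\ge1)\ \text{ and }\ g+1\in A\cap B\ (\text{if }g\le m-1).
\end{equation}
\end{lemma}

\begin{proof}
Consider the cell formed by the $1$-steps at $g$ and the $n$-steps at $h$. Its corners are the four points $(i,j)$ with $i\in\{g-1,g\}$, $j\in\{m-h,m-h+1\}$.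

If $g\ne h$, it is a square as in Lemma~\ref{lem:square}: the four words differ only in the pairs $1\pi_g$ and $\pi_hn$. For $|g-h|\ge 2$ this is clear. If $g=h+1$, the lower corner is tied, both steps start at its $\omega^+$, and the words contain $\pi_hn1\pi_g$, $\pi_hn\pi_g1$, $n\pi_h1\pi_g$, $n\pi_h\pi_g1$. If $g=h-1$, the upper corner is tied, both steps end at its $\omega^-$, and the words contain $1\pi_g\pi_hn$, $\pi_g1\pi_hn$, $1\pi_gn\pi_h$, $\pi_g1n\pi_h$.

If $g=h$, put $x=\pi_g$. Now the other two corners are tied, and the cell is the hexagon (showing only the letters $1,x,n$, which are consecutive)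
\[
a=1xn,\quad b_1=x1n,\ b_2=xn1,\quad c_1=1nx,\ c_2=n1x,\quad d=nx1 .
\]
It satisfies the hypotheses of Lemma~\ref{lem:hexagon}: an upper bound of $b_1,c_1$ has $n\to x\to1$, hence $n\to1$, so $b_1\vee c_1=d$; a lower bound of $b_2,c_2$ has $1\to x\to n$, hence $1\to n$, so $b_2\wedge c_2=a$. Here $ab_1$ and $c_2d$ are $1$-steps at $g$, $ac_1$ and $b_2d$ are $n$-steps at $g$, $b_1b_2$ is the middle edge at gap $g$, and $c_1c_2$ is the middle edge at gap $g-1$.

The first claim follows from the two rules, passing from $j$ to $j+1$ and from $i$ to $i+1$. The words with $j=0$ and $n$ last form the chain over $\pi$ for $w=1$ in $D-v$, so $p_C=1+|A|$. The words with $i=0$ and $1$ first give $q_C=1+|B|$. If gap $g$ is split, the last part of Lemma~\ref{lem:hexagon}, for the hexagon at $g$ (if $g\ge1$) and for the one at $g+1$ (if $g\le m-1$), shows that no $1$-step or $n$-step at $g$ or at $g+1$ is contracted. This is \eqref{eq:split}.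
\end{proof}

Put $\alpha(i)=|A\cap[1,i]|$ and $\gamma(j)=|B\cap[m-j+1,m]|$. These count the non-contracted $1$-steps on the way from $0$ to $i$ and the non-contracted $n$-steps on the way from $0$ to $j$. Map $\omega(i,j)^\pm$ to the point $(\alpha(i),\gamma(j))$ of $[0,p_C-1]\times[0,q_C-1]$.

\begin{lemma}\label{lem:classes}
Congruent words over $\pi$ have the same image. Conversely, if $I\times J$ is the set of all $(i,j)$ with a given image, then either $I\times J=\{(g,m-g)\}$ with $g$ split, and its two words are not congruent, or all words with $(i,j)\in I\times J$ are congruent.
\end{lemma}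

\begin{proof}
Suppose that two words over $\pi$, at positions $(i,j)$ and $(i',j')$, are congruent. Moving $n$ to the end in both (meeting with $M_n$) keeps them congruent. A class meets the chain of words with $n$ last in an interval, so all $1$-steps between $i$ and $i'$ are contracted, and $\alpha(i)=\alpha(i')$. In the same way, moving $1$ to the front (meeting with $M_1$), we get $\gamma(j)=\gamma(j')$.

Conversely, note that $I,J$ are intervals and that all $1$-steps and $n$-steps inside $I\times J$ are contracted. If $I\times J$ contains $(g,m-g)$ with $g$ split, then by \eqref{eq:split} none of the steps between this point and its neighbors is contracted, so $I\times J$ is this single point, and its two words are not congruent. Otherwise every tied point of $I\times J$ has a contracted middle edge. Call a word \emph{low} if $i+j<m$ or it is an $\omega^-$ at a tied point, and \emph{high} if $i+j>m$ or it is an $\omega^+$ at a tied point. A low word at $(i,j)$ is $\omega(i,j)^-$, so it is the upper end of a step from $(i-1,j)$ (if $i\ge1$) and of a step from $(i,j-1)$ (if $j\ge1$); the lower ends are at untied points and are low again. So all low words in the rectangle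 are connected by contracted steps to its minimal corner. Similarly all high words are connected to the maximal corner. If both kinds occur, the minimal corner has $i+j\le m$ and the maximal one has $i+j\ge m$, so the rectangle contains a tied point $(g,m-g)$. Its middle edge is contracted and connects the two kinds.
\end{proof}

Now let $\pi$ be the representative of $C$. Since $\alpha$ and $\gamma$ are onto $[0,p_C-1]$ and $[0,q_C-1]$, Lemma~\ref{lem:classes} identifies $\Psi_C$ with the vertex set of $\Gamma_C=\Gamma(p_C,q_C,T_C)$, where
\[
T_C=\{\sigma(g):g\text{ split}\},\qquad \sigma(g)=(\alpha(g),\gamma(m-g)),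
\]
and the words $\omega(g,m-g)^\pm$ at a split gap give $\sigma(g)^\pm$. Distinct split gaps give distinct points.

\emph{The edges of $\Gamma_C$ are edges of $Q$.} The edge between $\sigma(g)^-$ and $\sigma(g)^+$ comes from the middle edge. For the edge $(s,t)^+$\,--\,$(s+1,t)^-$ take $g\in A$ with $\alpha(g-1)=s$, $\alpha(g)=s+1$, and $j$ with $\gamma(j)=t$, and use the $1$-step $\omega(g-1,j)^+\lessdot\omega(g,j)^-$. The signs agree: a doubled point comes from a single $(i,j)$, which is tied. The edges $(s,t)^+$\,--\,$(s,t+1)^-$ come from $n$-steps in the same way.

\subsection{The complete case: admissibility and neighboring fibers}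

\begin{proof}[Proof of Proposition~\ref{prop:grid} in case \textup{(K)}]
It remains to prove admissibility, (G1) and (G2). Write $p=p_C$, $q=q_C$. Note that $\gamma(m-g)=|B\cap[g+1,m]|$ and that $m\ge1$.

(T1) If $g<g'$ are split, then $g+1\in A\cap B$ by \eqref{eq:split} and $g+1\le g'$, so $\alpha(g)<\alpha(g')$ and $\gamma(m-g)>\gamma(m-g')$.

(T2) If $g\ge1$ is split, then $g\in A\cap B$, so $\alpha(g)\ge1$ and $\gamma(m-g)\le|B|-1=q-2$. If $g\le m-1$ is split, then $g+1\in A\cap B$, so $\alpha(g)\le p-2$ and $\gamma(m-g)\ge1$. Hence only gap $0$ can give a doubled point in column $0$ or row $q-1$, and only gap $m$ one in column $p-1$ or row $0$. As $\sigma(0)=NW$ and $\sigma(m)=SE$, (T2) follows. Also, $NW$ is doubled if and only if gap $0$ is split, and $SE$ if and only if gap $m$ is split.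

(T3) Let $g$ be split and $\sigma(g)=(s,t)$. First let $\sigma(g)\ne SE$, that is, $g\le m-1$. If a split $g'$ has $\alpha(g')=s+1$, then $g'>g$, and $A\cap[g+1,g']$ has exactly one element but contains $g+1$ and $g'$ by \eqref{eq:split}. If a split $g'$ has $\gamma(m-g')=t-1$, then $g'>g$, and the same holds for $B\cap[g+1,g']$. In both cases $g'=g+1\in A\cap B$, so $\sigma(g')=(s+1,t-1)$. Now let $\sigma(g)\ne NW$, that is, $g\ge1$. If a split $g'$ has $\alpha(g')=s-1$ (or $\gamma(m-g')=t+1$), then $g'<g$, and $A\cap[g'+1,g]$ (or $B\cap[g'+1,g]$) has one element but contains $g'+1$ and $g$. So $g'=g-1$, and as $g\in A\cap B$, $\sigma(g')=(s-1,t+1)$.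

(G1) The corner vertices $SW$, $SE^-$, $SE^+$, $NW^-$, $NW^+$, $NE$ of $\Gamma_C$ are the classes of
\[
1\pi n,\quad \pi1n,\quad \pi n1,\quad 1n\pi,\quad n1\pi,\quad n\pi1 .
\]
These words are the joins of $1\pi n$ with
\[
1\,2\cdots n,\quad 2\cdots(n{-}1)\,1\,n,\quad 2\cdots(n{-}1)\,n\,1,\quad 1\,n\,2\cdots(n{-}1),\quad n\,1\,2\cdots(n{-}1),\quad n\,2\cdots(n{-}1)\,1,
\]
respectively, because their inversion sets are the unions of the inversion sets. If $\pi\equiv''\pi'$, then $1\pi n\equiv1\pi'n$. So the corner classes depend only on $C$ and not on the choice of $\pi\in C$. If $C,C'$ are adjacent, there are $\pi\in C$, $\pi'\in C'$ that differ by an adjacent transposition; then so do their corner words, and the corner classes, which are distinct because the sets $\Psi_C$ partition $Q$, are adjacent. Finally, if $\pi\lessdot\pi'$ in $\mathrm{AR}(D-v-w)$, the square rule gives $1n\pi\equiv n1\pi$ if and only if $1n\pi'\equiv n1\pi'$, and likewise for $\pi1n$, $\pi n1$. So whether gap $0$ is split, and whether gap $m$ is split, is independent of $\pi$, even for different classes $C$.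

(G2) Let $\Gamma_C$ be full, with split gaps $g_0<\dots<g_{p-1}$. By the proof of (T1), $\sigma(g_s)=(s,p-1-s)$. By the proof of (T2), $g_0=0$ and $g_{p-1}=m$; by the proof of (T3), $g_{s+1}=g_s+1$. So all gaps are split and $p_C=q_C=m+1$. Now $|\Psi_C|=(m+1)^2+(m+1)=(m+1)(m+2)$ is the number of words over any given word in $C$. By Section~\ref{sec:setting} the words over \emph{any} $\pi\in C$ represent all of $\Psi_C$, so they are pairwise noncongruent, and all gaps are split for every $\pi\in C$.

Let $C'$ be adjacent to $C$, and let $\pi\in C$, $\pi'\in C'$ differ by exchanging the letters in positions $l,l+1$. For a gap $g\ne l$ these two letters stay adjacent when $1n$ or $n1$ is inserted in gap $g$, and the square rule shows that $g$ is split for $\pi'$ as well. Let $A',B'$ be the sets of Lemma~\ref{lem:steps} for $\pi'$. For $h\in[m]$ one of the gaps $h-1,h$ is different from $l$, hence split for $\pi'$, so $h\in A'\cap B'$ by \eqref{eq:split}. Therefore $p_{C'}=q_{C'}=m+1$.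

Finally let all $\Gamma_C$ be full, and suppose that $\equiv''$ contracts a cover $\pi=\cdots xy\cdots\lessdot\cdots yx\cdots$ with $x,y$ at positions $l,l+1$ of $\pi$. The last part of Lemma~\ref{lem:transport}, for $D-w$ and its sink $n$, gives $\cdots xny\cdots\equiv\cdots nxy\cdots$ in the congruence induced on $\mathrm{AR}(D-w)$. So the $n$-step at $l$ is contracted for $\pi$. But all gaps are split for $\pi$, and \eqref{eq:split} gives $B=[m]$, a contradiction. Hence $\equiv''$ contracts no cover; it is equality, and $|Q''|=m!$.
\end{proof}

\section{Hamiltonian paths between corners}\label{sec:paths}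

Let $(p,q,T)$ be admissible and $\Gamma=\Gamma(p,q,T)$. We write $\ell$\,--\,$\ell'$ if $\Gamma$ has a Hamiltonian path between the corner vertices $\ell$ and $\ell'$. We obtain such paths from Hamiltonian paths of the plain $p\times q$ grid.

\emph{Lifting rule.} The edges of $\Gamma$ to the left and downward are attached to $(s,t)^-$, the edges to the right and upward to $(s,t)^+$. So a Hamiltonian path of the plain $p\times q$ grid lifts to one of $\Gamma$ if at no doubled interior vertex of the path it makes a \emph{bad turn}, that is, uses the edges $\{\text{left},\text{below}\}$ or $\{\text{right},\text{above}\}$: at every other doubled interior vertex the path uses one edge at $(s,t)^-$ and one at $(s,t)^+$, and we insert the edge between them. If an end of the path is doubled, the lifted path ends on the side opposite to its last edge: an end at $NW$ becomes $NW^+$ if its edge goes downward and $NW^-$ if its edge goes to the right; an end at $SE$ becomes $SE^-$ if its edge goes upward and $SE^+$ if its edge goes to the left.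

A \emph{snake} through some consecutive columns traverses these columns one after the other in alternating directions; similarly for rows. Straight passages are never bad, so we only have to watch turns. Recall that by (T2) the only point of column $0$ and row $q-1$ that may be doubled is $NW$, and of column $p-1$ and row $0$ it is $SE$.

\begin{lemma}\label{lem:S1}
\textup{(a)} $p$ odd: $SW$\,--\,$NE$ and $NW^+$\,--\,$SE^-$. \quad $p$ even: $SW$\,--\,$SE^-$ and $NW^+$\,--\,$NE$.

\textup{(b)} $q$ odd: $SW$\,--\,$NE$. \quad $q$ even: $SE^+$\,--\,$NE$ and $SW$\,--\,$NW^-$.
\end{lemma}

\begin{proof}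
(a) Take the snakes through all columns $0,1,\dots,p-1$, starting at $SW$ or at $NW$. They turn only in rows $0$ and $q-1$. The point $NW$ is an end with edge downward, or it uses below and right; the point $SE$ is an end with edge upward, or it uses left and above. So there is no bad turn at a doubled point. (b) Apply (a) to the image of $\Gamma$ under $\theta$.
\end{proof}

\begin{lemma}\label{lem:S3}
If $p,q$ are odd and $SE$ is not doubled, then $SW$\,--\,$SE$ and $NE$\,--\,$SE$.
\end{lemma}

\begin{proof}
Here $p,q\ge3$, and column $p-1$ and row $0$ contain no doubled points.

(i) \emph{Suppose column $1$ has no doubled point in an even row.} Go up column $0$, then snake through the rows $q-1,q-2,\dots,0$ restricted to columns $1,\dots,p-1$, starting to the right. As $q-1$ is even, row $t$ is traversed to the right exactly if $t$ is even, and the path ends at $SE$. At $NW$ it uses below and right. At $(1,t)$ with $t$ odd it uses right and below, which is not bad; for $t$ even, the point is undoubled. The turns in column $p-1$ are at undoubled points.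

(ii) \emph{Suppose $(1,\tau)$ is doubled with $\tau$ even.} It is the only doubled point of column $1$. The corner $NW$ is not doubled, since otherwise (T3) gives $\tau=q-2$, which is odd; so column $0$ and row $q-1$ contain no doubled points. Start at $SW$. At the levels $t=0,1,\dots,q-1$ cross from column $0$ to column $1$ if $t$ is even, and from $1$ to $0$ if $t$ is odd, going up one step in between. We arrive at $(1,q-1)$. By (T2), $\tau\ne0,q-1$, so at $(1,\tau)$ the path uses left and above, which is not bad. Now snake through the columns $2,\dots,p-1$, starting downward. Their number $p-2\ge1$ is odd, so we end at $SE$. The turns here are in rows $0,q-1$, at undoubled points.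

So $SW$\,--\,$SE$ in all cases. The map $\rho\theta$ fixes the corner $SE$ and exchanges $SW$ and $NE$ (and $p,q$). Applying the result to the image of $\Gamma$ under $\rho\theta$ gives $NE$\,--\,$SE$.
\end{proof}

\emph{In the rest of this section both $NW$ and $SE$ are doubled, and $p,q\ge3$.}

\begin{lemma}\label{lem:S4}
If $p$ is odd, then $SW$\,--\,$NW^+$ and $NE$\,--\,$SE^-$.
\end{lemma}

\begin{proof}
Go along row $0$ from $SW$ to $SE$ and up column $p-1$. Then snake through the columns $p-2,\dots,0$ restricted to rows $1,\dots,q-1$, starting downward; column $s$ is traversed upward exactly if $s$ is even (Figure~\ref{fig:paths}, left). At $SE$ the path uses left and above. In row $1$, at $(s,1)$ with $s$ odd, it uses above and left, which is not bad. At $(s,1)$ with $s$ even, $s\le p-3$, it uses right and above. But (T3) for $SE\in T$ says that row $1$ contains at most the doubled point $(p-2,1)$, and $p-2$ is odd. The other turns are in row $q-1$, at undoubled points. We end at $NW$ from below, so at $NW^+$. The second claim follows by $\rho$.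
\end{proof}

\begin{lemma}\label{lem:S5}
If $p,q$ are odd and $\Gamma$ is not full, then $SW$\,--\,$SE^-$.
\end{lemma}

\begin{proof}
The plan is to follow the antidiagonal of doubled points from $NW$ as far as it goes and to use its first interruption to change the parity of a snake. Let $k\ge0$ be maximal with $(s,q-1-s)\in T$ for $0\le s\le k$. If $k=p-1$, then (T2) gives $(p-1,q-p)=SE$, so $p=q$, and $\Gamma$ is full because each column has at most one doubled point. So $k\le p-2$. By (T3) for $(k,q-1-k)$ and the maximality of $k$, column $k+1$ has no doubled points; in particular it is not column $p-1$, so $k+1\le p-2$. The only doubled point of column $k$ is $(k,q-1-k)$. Its level $q-1-k$ is congruent to $k$ mod $2$, and it is not $0$ by (T2).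

Start at $SW$ and snake through columns $0,\dots,k-1$, entering column $k$ at the bottom if $k$ is even and at the top if $k$ is odd. Cover columns $k$ and $k+1$ by a ladder: at each level cross between them, from $k$ to $k+1$ at even levels and from $k+1$ to $k$ at odd levels, moving upward if $k$ is even and downward if $k$ is odd (Figure~\ref{fig:paths}, middle). As levels $0$ and $q-1$ are even, we start in column $k$ and leave from column $k+1$, at $(k+1,q-1)$ if $k$ is even and at $(k+1,0)$ if $k$ is odd. At the doubled point the path uses below and right if $k$ is even (this includes $NW$ if $k=0$), and right and below if $k$ is odd; this is not bad. Finally snake through the remaining $p-k-2\ge1$ columns. If $k$ is even, their number is odd and the first is traversed downward; if $k$ is odd, their number is even and the first is traversed upward. In both cases column $p-1$ is traversed downward, and we end at $SE^-$. All turns outside the ladder are in rows $0$ and $q-1$, at undoubled points or at $NW$ (below and right).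
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\begin{scope}
\draw[line width=1pt] (0,0)--(4,0)--(4,3)--(3,3)--(3,1)--(2,1)--(2,3)--(1,3)--(1,1)--(0,1)--(0,3);
\foreach \x in {0,...,4} \foreach \y in {0,...,3} \fill (\x,\y) circle (2pt);
\foreach \x/\y in {0/3,3/1,4/0} \draw[fill=white,thick] (\x,\y) circle (4.5pt);
\end{scope}
\begin{scope}[xshift=7cm]
\draw[line width=1pt] (0,0)--(0,4)--(2,4)--(2,3)--(1,3)--(1,2)--(2,2)--(2,1)--(1,1)--(1,0)--(3,0)--(3,4)--(4,4)--(4,0);
\foreach \x in {0,...,4} \foreach \y in {0,...,4} \fill (\x,\y) circle (2pt);
\foreach \x/\y in {0/4,1/3,4/0} \draw[fill=white,thick] (\x,\y) circle (4.5pt);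
\end{scope}
\begin{scope}[xshift=14cm]
\draw[line width=1pt] (0,5)--(0,3)--(1,3)--(1,5)--(5,5)--(5,4)--(2,4)--(2,3)--(5,3)--(5,2)--(0,2)--(0,1)--(5,1)--(5,0)--(0,0);
\foreach \x in {0,...,5} \foreach \y in {0,...,5} \fill (\x,\y) circle (2pt);
\foreach \x/\y in {0/5,1/4,4/1,5/0} \draw[fill=white,thick] (\x,\y) circle (4.5pt);
\end{scope}
\end{tikzpicture}
\caption{Examples of the grid paths in Lemma~\ref{lem:S4} ($p=5$, $q=4$), Lemma~\ref{lem:S5} ($p=q=5$, $k=1$) and the construction of Lemma~\ref{lem:S6} ($p=q=6$, $c=2$, $j=3$). Open circles are doubled points; at each of them the path is at an end, passes straight, or turns between \{left, above\} or between \{right, below\}.}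
\label{fig:paths}
\end{figure}

\begin{lemma}\label{lem:S6}
If $p,q$ are even and $\Gamma$ is not full, then $SW$\,--\,$NW^+$ or $NE$\,--\,$SE^-$.
\end{lemma}

\begin{proof}
Here $p,q\ge4$. Call $(s,t)\in T$ \emph{critical} if $s$ is even and $t$ is odd. So $NW=(0,q-1)$ is critical. We construct a family of grid paths from $NW$ to $SW$ whose possibly bad turns at doubled points are all at critical points, and show that one of them avoids these turns unless the critical points fill every second place of the antidiagonal.

\emph{Construction.} Let $c\in[2,p-2]$ be even and $j\in[1,q-3]$ odd. Start at $NW$ downward (Figure~\ref{fig:paths}, right).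
\begin{enumerate}
\item Snake through columns $0,\dots,c-1$ restricted to rows $\ge j$. As $c$ is even, this ends at $(c-1,q-1)$.
\item Snake through the rows $q-1,\dots,j$ restricted to columns $\ge c$, starting to the right. Row $t$ is traversed to the right exactly if $t$ is odd, so this ends at $(p-1,j)$.
\item Snake through the full rows $j-1,\dots,0$, starting to the left. As $j$ is odd, this ends at $SW$.
\end{enumerate}
Check the turns. In part 1, at $(s,j)$ the path uses left and above if $s$ is odd, which is not bad, and above and right if $s$ is even. In part 2, at $(c,t)$ it uses right and below if $t$ is even, which is not bad, and above and right if $t$ is odd, $j\le t\le q-3$. Turns in column $p-1$ are at undoubled points or at $SE$ (above and left). Turns in column $0$ below row $q-1$ and turns in row $q-1$ are at undoubled points. The end $NW$ has its edge downward. So the path lifts to $NW^+$\,--\,$SW$ if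
\begin{equation}\label{eq:critical}
\text{there is no critical point $(s,j)$ with $s<c$ and no critical point $(c,t)$ with $t\ge j$.}
\end{equation}

\emph{Choice of $c$ and $j$.} By (T3) for $SE\in T$, row $1$ and column $p-2$ contain at most the doubled point $(p-2,1)$.
\begin{itemize}
\item If column $c$ has no critical point for some even $c\in[2,p-2]$, take this $c$ and $j=1$. A critical point $(s,1)$ has $s=p-2\ge c$, so \eqref{eq:critical} holds.
\item If every even column in $[2,p-2]$ has a critical point but some odd row $j\in[1,q-3]$ has none, take this $j$ and $c=p-2$. A critical point $(p-2,t)$ with $t\ge j$ has $t=1$, so $j=1$, but row $j$ has no critical point. So \eqref{eq:critical} holds.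
\item Otherwise all even columns $0,2,\dots,p-2$ and all odd rows $1,3,\dots,q-1$ contain critical points, as $NW$ is critical. By (T1) each contains exactly one, so $p=q$ and the critical points are $(s,p-1-s)$, $s$ even.
\end{itemize}
So $SW$\,--\,$NW^+$ holds unless $p=q$ and $(s,p-1-s)\in T$ for all even $s$. Applying this to the image under $\rho$, we see that $NE$\,--\,$SE^-$ holds unless $p=q$ and $(s,p-1-s)\in T$ for all odd $s$. If both fail, $\Gamma$ is full by (T1), a contradiction.
\end{proof}

\begin{remark}\label{rem:full}
The exclusion of full graphs in Lemmas~\ref{lem:S5} and~\ref{lem:S6} is necessary. A full $\Gamma$ has $p(p+1)$ vertices, an even number. Give $(s,t)$ the rank $s+t$ if $s+t<p-1$ and the rank $s+t+1$ if $s+t>p-1$; for $s+t=p-1$ give $(s,t)^-$ the rank $p-1$ and $(s,t)^+$ the rank $p$. Each edge joins consecutive ranks, so the ends of a Hamiltonian path have ranks of different parity. But $SW,SE^-,NW^+,NE$ have ranks $0$, $p-1$, $p$, $2p-1$. So $SW$\,--\,$SE^-$ fails for $p$ odd, and $SW$\,--\,$NW^+$ and $NE$\,--\,$SE^-$ fail for $p$ even.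
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proof}

We use induction on $|V|$. For $|V|\le1$ there is nothing to prove. Let $|V|\ge2$, let $Q$ have at least three vertices, and take $v,w$ as in Section~\ref{sec:setting}. If $D$ is complete with two vertices, then $|Q|\le2$; so $n\ge3$ in case (K). If $v$ or $w$ is trivial, the graph of $Q$ is isomorphic to that of $Q_{-v}$ or $Q_{-w}$, and we are done by induction. So let both be nontrivial. Then Section~\ref{sec:two} applies, and all $p_C,q_C\ge2$. By induction $Q_{-v},Q_{-w},Q''$ are $K_1$, $K_2$ or Hamiltonian, and $|Q_{-v}|,|Q_{-w}|\ge2$ by \eqref{eq:sums}. If $|Q_{-v}|$ or $|Q_{-w}|$ is even, Lemma~\ref{lem:zigzag} gives a Hamiltonian cycle. So assume, using \eqref{eq:sums},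
\begin{equation}\label{eq:odd}
\sum_Cp_C\ \text{ and }\ \sum_Cq_C\ \text{ are odd.}
\end{equation}

Suppose $|Q''|=1$. By Proposition~\ref{prop:fibers}(b), for $w$ in $D-v$, all elements of $Q_{-v}$ are the classes $[e_0]\le[e_1]\le\cdots$ of one chain. So $Q_{-v}$ is totally ordered, and its graph is a path with $p\ge2$ vertices. A path with at least three vertices is not Hamiltonian, so $p=2$ by induction, contradicting \eqref{eq:odd}. So $N:=|Q''|\ge2$. Let $C_1,\dots,C_N$ be a Hamiltonian cycle of $Q''$ (if $N=2$: the two adjacent classes), with indices mod $N$. We call $\Gamma_{C_i}$ the \emph{fiber} over $C_i$.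

\medskip
\noindent\textbf{Closing principle.} \emph{Let $s_0,s_1,\dots,s_N=s_0$ be corner labels such that for every $i$ the labels $s_{i-1},s_i$ name distinct vertices of $\Gamma_{C_i}$ and $\Gamma_{C_i}$ has a Hamiltonian path $s_{i-1}$\,--\,$s_i$. Then $Q$ is Hamiltonian.} Indeed, join these paths by the edges from the vertex $s_i$ of $\Gamma_{C_i}$ to the vertex $s_i$ of $\Gamma_{C_{i+1}}$, which exist by (G1). (For $N=2$ the two connecting edges have no common end, since $s_0,s_1$ name distinct vertices in each fiber.)
\medskip

For a fiber with parameters $(p,q)$ we say it has type EE, EO, OE or OO, where the first letter says whether $p$ is even or odd, and the second letter does so for $q$.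

\subsection{Case 1: at most one of the corners NW, SE is doubled}

By (G1) this holds for all fibers or for none, and the doubled corner, if any, is the same in all fibers. This case includes (N). Applying $\rho$ to all fibers if necessary, we may assume that $SE$ is undoubled in all fibers. We use only the labels $SW$, $SE$, $NE$. Lemmas~\ref{lem:S1} and~\ref{lem:S3} give:
\begin{itemize}
\item EE: $SE$\,--\,$SW$ and $SE$\,--\,$NE$ (we say the fiber has \emph{center} $SE$);
\item EO: $SW$\,--\,$SE$ and $SW$\,--\,$NE$ (center $SW$);
\item OE: $NE$\,--\,$SE$ and $NE$\,--\,$SW$ (center $NE$);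
\item OO: all three pairs, so any of the three labels may be chosen as center.
\end{itemize}
A fiber with center $c$ can thus be traversed between $c$ and either of the other two labels. By \eqref{eq:odd} not all fibers are EE, not all are EO, and not all are OE. Since $N\ge2$, we can choose centers $c_1,\dots,c_N$ that are not all equal: either two fibers have different prescribed centers, or some fiber is OO and its center can be chosen different from that of another fiber.

Now we choose the labels so that of the two labels used in each fiber exactly one is its center. Rotate the cycle so that $c_N\ne c_1$, and split $1,\dots,N$ into maximal runs of equal centers. For a run $a,\dots,b$ with center $c$, followed cyclically by a run with center $c'\ne c$, put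
\begin{itemize}
\item $s_i=c$ if $i-a$ is even;
\item $s_i$ any label $\ne c$ if $i-a$ is odd and $i<b$;
\item $s_b$ the label different from $c$ and $c'$ if $b-a$ is odd.
\end{itemize}
In all cases $s_b\ne c'$: the label preceding a run differs from the center of that run. With $s_0=s_N$ it follows that for each $i$ exactly one of $s_{i-1},s_i$ equals $c_i$. The closing principle applies.

\subsection{Case 2: both corners NW, SE are doubled}

Then we are in case (K). As $N\ge2$, we have $m\ge2$. By the proof of (T2) the gaps $0$ and $m$ are split for every representative, so $1,m\in A\cap B$ by \eqref{eq:split}. Hence $p_C,q_C\ge3$ for all $C$, and all lemmas of Section~\ref{sec:paths} except Lemma~\ref{lem:S3} are available.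

The idea is to record corners by elements of $\mathbb Z_2^2$, so that a traversal of a fiber becomes a displacement and the cycle closes up when the total displacement is $0$. Identify the labels as follows,
\[
SW=(0,0),\qquad SE^-=(1,0),\qquad NE=(1,1),\qquad NW^+=(0,1),
\]
and put $e_1=(1,0)$, $e_2=(0,1)$. By Lemmas~\ref{lem:S1}(a) and~\ref{lem:S4} a fiber can be traversed, from \emph{each} of these four states, with the following displacements, which we call \emph{normal moves}:
\begin{equation}\label{eq:moves}
p\text{ even: } e_1;\qquad p\text{ odd: } e_1+e_2\ \text{ and }\ e_2 .
\end{equation}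
So the total displacement of a sequence of normal moves has as $e_2$-coordinate the number, mod $2$, of fibers used with $p$ odd; and its $e_1$-coordinate can be prescribed if at least one of these fibers has $p$ odd. In each subcase below we use one special path in the fiber over $C_1$ (after rotating the cycle) and normal moves in the others, starting from the end of the special path. The total displacement of the normal moves must equal the displacement of the special path, so that we return to its start.

\smallskip
\emph{2a: some fiber, say the one over $C_1$, is EO.} Use $SW$\,--\,$NE$ in it (Lemma~\ref{lem:S1}(b)), with displacement $e_1+e_2$. By \eqref{eq:odd} the number of fibers with $p$ odd is odd, and all of them are among the others. So there are normal moves with total displacement $e_1+e_2$.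

\smallskip
\emph{2b: some fiber is OE.} Apply $\theta$ to all fibers. This exchanges the roles of $p$ and $q$ and permutes the corner labels in the same way in all fibers, so 2a applies.

\smallskip
\emph{2c: all fibers are EE or OO, and some EE fiber, say the one over $C_1$, is not full.} In it use $SW$\,--\,$NW^+$ or $NE$\,--\,$SE^-$ (Lemma~\ref{lem:S6}), with displacement $e_2$. By \eqref{eq:odd} the number of OO fibers is odd. They are exactly the fibers with $p$ odd, and all of them are among the others. So there are normal moves with total displacement $e_2$.

\smallskip
\emph{2d: all fibers are EE or OO, and all EE fibers are full.} Suppose there is an EE fiber. It is full, so $m+1$ is even by (G2), and its neighbors in $Q''$ have $p=q=m+1$; so they are EE, hence full. As $Q''$ is connected, all fibers are EE, contradicting \eqref{eq:odd}. So all fibers are OO. By \eqref{eq:odd}, $N$ is odd, so $N\ge3$. Not all fibers are full: otherwise $N=m!$ by (G2), which is even since $m\ge2$. Let the fiber over $C_1$ be not full, and use $SW$\,--\,$SE^-$ in it (Lemma~\ref{lem:S5}), with displacement $e_1$. The remaining $N-1\ge2$ fibers all have $p$ odd, and their number is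 even, so there are normal moves with total displacement $e_1$.

\smallskip
In all cases the closing principle gives a Hamiltonian cycle of $Q$. This completes the proof of Theorem~\ref{thm:A}. \qed

\begin{thebibliography}{1}
\bibitem{Pilaud} Vincent Pilaud, \emph{Acyclic reorientation lattices and their lattice quotients}, arXiv:2111.12387 (2021).
\end{thebibliography}

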